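# Finite tests for convex $C^{1,1}$ extension

## 1. Five points suffice on the line, no number suffices in the plane

**Main theorem.** Let $C\subseteq\mathbb R^n$ and $f:C\to\mathbb R$. An *extension of $f$ with norm $\le L$* means a convex function $F\in C^{1,1}(\mathbb R^n)$ with $F=f$ on $C$ and $\mathrm{Lip}(\nabla F)\le L$. With this convention, the following three theorems hold.

**Theorem A.** Let $n\ge 2$, $k\ge 1$, $A<\infty$. There are a finite set $C\subset\mathbb R^n$ with $\#C=3k+13$ and a function $f:C\to\mathbb R$ such that $f|_S$ has an extension with norm $\le 3$ for every $S\subseteq C$ with $\#S\le k$, but $f$ has no extension with norm $\le 3A$.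

**Theorem B.** If $C\subseteq\mathbb R$ and $f|_S$ has an extension with norm $\le M$ whenever $S\subseteq C$ and $\#S\le 5$, then $f$ has an extension with norm $\le 8M$. The number $5$ cannot be replaced by $4$, whatever constant is put in place of $8$.

**Theorem C.** Let $n\ge2$ and let $\omega:\mathbb N\to(0,\infty)$ be any nondecreasing unbounded function. There are a compact $C\subset\mathbb R^n$ and $f:C\to\mathbb R$ such that for every nonempty finite $S\subseteq C$ the restriction $f|_S$ has an extension with norm $\le\omega(\#S)$, but $f$ has no $C^{1,1}$ convex extension of any norm. The unboundedness of $\omega$ cannot be dropped: if all finite restrictions extend with norm $\le M$, then $f$ extends with norm $\le M$.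

Here $\mathbb N=\{1,2,\dots\}$, $M>0$, and sets $C$ are arbitrary; in particular $C$ need not be convex.

A *finiteness principle* for this extension problem in dimension $n$ is the following assertion: there are constants $k=k(n)<\infty$ and $A=A(n)<\infty$ such that for every $C\subseteq\mathbb R^n$, every $f:C\to\mathbb R$ and every $M>0$, if each $f|_S$ with $S\subseteq C$, $\#S\le k$ has an extension with norm $\le M$, then $f$ has an extension with norm $\le AM$. Finiteness principles in this sense follow Brudnyi–Shvartsman (the $C^{1,1}$ Whitney extension problem) and Fefferman (the $C^{m-1,1}$ and $C^m$ Whitney extension problems). For convex extensions, Daniel Azagra and Carlos Mudarra, in "Whitney Extension Theorems for convex functions of the classes $C^1$ and $C^{1,\omega}$", arXiv:1507.03931 (2015), write: "It would be very interesting to know whether such a finiteness principle holds for $C^{1,1}$ convex extension of functions."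

Theorems A and B answer this: the principle holds if and only if $n=1$. For $n=1$ it holds with $k=5$, $A=8$, and $5$ is the least possible $k$. For $n\ge2$ it fails for every pair $(k,A)$. (That the sharp finiteness constant for $n=1$ is $5$ is also stated in work of M. Drake; the proof below is independent of it.)

## 2. Norms, restrictions and quantifiers

The constant $k$ must be chosen before $C$, $f$ and $M$. Theorem A says that, for $n\ge 2$, whatever $k$ and $A$ you announce, there is a finite data set on which all $k$-point tests pass with norm $3$ and the whole data set needs norm more than $3A$. Theorem C gives one single data set. It has no extension at all, and the norms needed on $k$-point subsets grow as slowly as you like with $k$.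

Here is a toy principle that does hold. An extension with norm $0$ is an affine function. If $f|_S$ agrees with an affine function for all $S\subseteq C$ with $\#S\le n+2$, then so does $f$. Indeed, choose a maximal affinely independent set $T\subseteq C$; it has at most $n+1$ points, and its affine hull contains $C$. Any two affine functions that agree with $f$ on $T$ agree on this hull. For each $x\in C$ the set $T\cup\{x\}$ has at most $n+2$ points, so the affine function through the data on $T$ also takes the value $f(x)$ at $x$. Here a bounded set $T$ pins everything down, and each further point is tested against $T$ alone. The whole question is whether something like this survives when the gradient is allowed to move.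

I will use the following elementary facts freely.

1. *Taylor.* If $\mathrm{Lip}(\nabla F)\le L$, then $|F(p+h)-F(p)-\langle\nabla F(p),h\rangle|\le\frac L2|h|^2$.
2. *Scaling.* If $F$ extends $f$ with norm $\le L$ and $c>0$, then $cF$ extends $cf$ with norm $\le cL$. Adding an affine function does not change the norm, and neither does passing from $F$ to $r^{-2}F(z+r\,\cdot\,)$ with $r>0$.
3. *Ridge functions.* If $\psi:\mathbb R\to\mathbb R$ is convex with $\mathrm{Lip}(\psi')\le\lambda$, then $F(x,y)=\psi(x+\sigma y)$ is convex on $\mathbb R^2$ and $\nabla F(x,y)=\psi'(x+\sigma y)\,(1,\sigma)$, so $\mathrm{Lip}(\nabla F)\le\lambda(1+\sigma^2)$. One factor $|(1,\sigma)|$ comes from the vector and one from $|x+\sigma y-x'-\sigma y'|\le|(1,\sigma)|\,|(x,y)-(x',y')|$.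
4. *Changing dimension.* Let $V$ be an affine subspace of $\mathbb R^n$ containing $C$. An extension on $\mathbb R^n$ restricts to $V$ without increase of norm, because the gradient of the restriction is the orthogonal projection of the gradient. Conversely, an extension $F$ on $V$ gives $F\circ\pi$ on $\mathbb R^n$ with the same norm bound, $\pi$ being the orthogonal projection onto $V$.

## 3. The data $|x|$ on three, four and five integers

Take $n=1$ and $f(x)=|x|$ on a set of integers.

On $\{-1,0,1\}$, Taylor at $0$ gives $1-F'(0)\le\frac L2$ and $1+F'(0)\le\frac L2$, hence $L\ge2$. The function $x^2$ has norm $2$, so $2$ is optimal.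

Now add the point $-2$. The three data points over $-2,-1,0$ lie on one line, and this forces a derivative.

**Lemma 1 (rigidity).** Let $F$ be convex and differentiable on $\mathbb R^n$, let $a\neq b$ and $c=\frac{a+b}2$, and suppose $F$ agrees at $a,b,c$ with an affine function. Then $F$ is affine on $[a,b]$ and $\nabla F$ is constant on $[a,b]$.

*Proof.* Let $d$ be the difference of $F$ and the affine function. On $[a,b]$ it is convex and vanishes at $a,b,c$, so $d\le0$ there. If $d(w)<0$ for some $w\in(a,c)$, then $c$ is a proper convex combination of $w$ and $b$, so $d(c)<0$, a contradiction; the case $w\in(c,b)$ is the same with $a$ in place of $b$. Hence $F$ is affine on $[a,b]$.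

Let $\ell(z)=F(c)+\langle\nabla F(c),z-c\rangle$. By convexity $F-\ell\ge0$ on all of $\mathbb R^n$. On $[a,b]$ the function $F-\ell$ is affine and nonnegative, and it is zero at the interior point $c$, so it vanishes on $[a,b]$. Each point of $[a,b]$ is therefore a minimizer of $F-\ell$ over $\mathbb R^n$, and so $\nabla F=\nabla\ell=\nabla F(c)$ there. $\square$

Note what is gained when $n\ge 2$: the *full* gradient is constant on the segment, including the components transverse to it, although the data only concern the segment. Their common value is not determined, but it is common. This will be the engine in the plane.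

On $\{-2,-1,0,1\}$, Lemma 1 gives $F'(0)=-1$, and then $1=F(1)\le-1+\frac L2$, so $L\ge4$. The function equal to $-x$ for $x\le0$, to $-x+2x^2$ on $[0,1]$, and affine with slope $3$ for $x\ge1$ takes the value $1$ at $1$ and has norm $4$.

On $C=\{-2,-1,0,1,2\}$ there is no extension at all: Lemma 1 gives $F'(0)=-1$ from $-2,-1,0$ and $F'(0)=1$ from $0,1,2$.

**Proof of the second half of Theorem B.** This step shows that four-point tests cannot see the obstruction on $\{-2,\dots,2\}$. Every subset with at most $4$ points lies in one of the five $4$-point subsets, and each of these has an extension with norm $\le4$: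

- $\{-2,-1,0,1\}$: the function just given, norm $4$.
- $\{-2,0,1,2\}$: $x$ for $x\ge0$ and $x+x^2$ for $x\le0$. At $-2$ its value is $2$, its derivative is continuous at $0$, and its norm is $2$.
- $\{-2,-1,1,2\}$: $|x|$ for $|x|\ge1$ and $\frac{1+x^2}2$ for $|x|\le1$. Values and derivatives match at $\pm1$; the norm is $1$.
- $\{-1,0,1,2\}$ and $\{-2,-1,0,2\}$: reflect the first two by $x\mapsto-x$.

So with $M=4$ all tests with $\le4$ points pass while $f$ has no $C^{1,1}$ convex extension of any norm. No $A$ can repair this, and (by scaling) the same holds for every $M>0$. A principle with $k<4$ would imply one with $k=4$, so $5$, once Theorem B is proved, is the least possible $k$. $\square$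

## 4. Jets: from functions to inequalities

To build extensions we do not want to write formulas each time. It is enough to choose a gradient at each data point, subject to pairwise inequalities. The next two lemmas say which.

**Lemma 2.** If $F$ is convex with $\mathrm{Lip}(\nabla F)\le L$, $L>0$, then for all $p,q$
$$F(p)-F(q)-\langle\nabla F(q),p-q\rangle\ \ge\ \frac1{2L}\,|\nabla F(p)-\nabla F(q)|^2. \tag{4.1}$$

*Proof.* $H(z)=F(z)-\langle\nabla F(q),z\rangle$ is convex and $\nabla H(q)=0$, so $q$ minimizes $H$. Put $u=\nabla H(p)=\nabla F(p)-\nabla F(q)$. By Taylor at $p$,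
$$H(q)\le H\bigl(p-\tfrac1Lu\bigr)\le H(p)-\tfrac1L|u|^2+\tfrac L2\cdot\tfrac{1}{L^2}|u|^2=H(p)-\tfrac1{2L}|u|^2 .$$
Since $H(p)-H(q)$ is the left side of (4.1), we are done. $\square$

The left side of (4.1), the height of $F(p)$ above the tangent plane at $q$, will be called the *slack* from $q$ to $p$.

**Lemma 3.** Let $p_1,\dots,p_N\in\mathbb R^n$ be distinct, $f_i\in\mathbb R$, $G_i\in\mathbb R^n$, $L>0$, and suppose
$$f_i-f_j-\langle G_j,p_i-p_j\rangle\ge\frac1{2L}|G_i-G_j|^2\qquad\text{for all }i,j. \tag{4.2}$$
Then there is a convex $F$ with $\mathrm{Lip}(\nabla F)\le L$, $F(p_i)=f_i$ and $\nabla F(p_i)=G_i$ for all $i$.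

The tool is the Moreau envelope of a convex function $h$, namely $F(x)=\min_z\{h(z)+\frac L2|x-z|^2\}$. For example, $h(z)=|z|$ on $\mathbb R$ with $L=1$ gives $F(x)=\frac{x^2}2$ for $|x|\le1$ and $F(x)=|x|-\frac12$ for $|x|\ge1$: the corner has been rounded with second derivative $1$. The properties we need are in Bauschke–Combettes, *Convex Analysis and Monotone Operator Theory in Hilbert Spaces*, Prop. 12.30; here is a direct proof for $h$ a finite maximum of affine functions.

*Step 1: the minimizer.* We need to know which $z$ is the minimizer. The function $z\mapsto h(z)+\frac L2|x-z|^2$ is continuous, strictly convex, and tends to $+\infty$ at infinity, so it has a unique minimizer $z(x)$. I claim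
$$z=z(x)\iff L(x-z)\in\partial h(z). \tag{4.3}$$
If $L(x-z)\in\partial h(z)$, then for every $w$
$$h(w)+\tfrac L2|x-w|^2\ge h(z)+L\langle x-z,w-z\rangle+\tfrac L2|x-w|^2=h(z)+\tfrac L2|x-z|^2+\tfrac L2|w-z|^2,$$
so $z$ is the minimizer. Conversely, if $z$ is the minimizer, compare it with $z+t(w-z)$, $0<t\le1$, and use convexity of $h$:
$$h(z)+\tfrac L2|x-z|^2\le(1-t)h(z)+th(w)+\tfrac L2|x-z|^2-tL\langle x-z,w-z\rangle+\tfrac{t^2L}2|w-z|^2.$$
Cancel, divide by $t$, let $t\to0$: $h(w)\ge h(z)+L\langle x-z,w-z\rangle$.

*Step 2: the envelope is convex and differentiable.* The function $(x,z)\mapsto h(z)+\frac L2|x-z|^2$ is jointly convex, so its minimum over $z$ is convex in $x$. Fix $x$, put $z=z(x)$. Using $z$ as a competitor at $x+u$,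
$$F(x+u)\le h(z)+\tfrac L2|x+u-z|^2=F(x)+L\langle x-z,u\rangle+\tfrac L2|u|^2 .$$
By convexity and this bound for $-u$, also $F(x+u)\ge2F(x)-F(x-u)\ge F(x)+L\langle x-z,u\rangle-\frac L2|u|^2$. Hence $F$ is differentiable with $\nabla F(x)=L(x-z(x))$.

*Step 3: the gradient is $L$-Lipschitz.* For $x,x'$ with minimizers $z,z'$, (4.3) and monotonicity of $\partial h$ give $\langle(x-z)-(x'-z'),z-z'\rangle\ge0$. Therefore
$$|x-x'|^2=|(x-z)-(x'-z')|^2+|z-z'|^2+2\langle(x-z)-(x'-z'),z-z'\rangle\ge|(x-z)-(x'-z')|^2 ,$$
that is, $|\nabla F(x)-\nabla F(x')|\le L|x-x'|$.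

*Proof of Lemma 3.* The aim is a polyhedral $h$ whose envelope has the prescribed jets. Put $\tilde p_i=p_i-G_i/L$ and $\tilde f_i=f_i-|G_i|^2/(2L)$. Then
$$\tilde f_i-\tilde f_j-\langle G_j,\tilde p_i-\tilde p_j\rangle=f_i-f_j-\langle G_j,p_i-p_j\rangle-\frac{|G_i|^2-|G_j|^2-2\langle G_j,G_i\rangle+2|G_j|^2}{2L},$$
and the fraction is $\frac1{2L}|G_i-G_j|^2$, so by (4.2) the expression is $\ge0$. Let $h(z)=\max_j\{\tilde f_j+\langle G_j,z-\tilde p_j\rangle\}$. The inequality just proved says that at $\tilde p_i$ the $i$-th affine function is a largest one, so $h(\tilde p_i)=\tilde f_i$ and $G_i\in\partial h(\tilde p_i)$. Let $F$ be the envelope of $h$. Since $L(p_i-\tilde p_i)=G_i\in\partial h(\tilde p_i)$, (4.3) gives $z(p_i)=\tilde p_i$. Hence $\nabla F(p_i)=L(p_i-\tilde p_i)=G_i$ and $F(p_i)=\tilde f_i+\frac L2|G_i/L|^2=f_i$. $\square$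

A check with two points on the line: $p_1=0$, $p_2=1$, $f_1=0$, $f_2=\frac12$, $G_1=0$, $G_2=1$. Both slacks equal $\frac12$, so (4.2) holds for $L=1$, and $\frac{x^2}{2}$ is an extension with these jets.

## 5. The line: traps for the slopes

Two ingredients prove the positive half of Theorem B: a passage from finite sets to arbitrary ones, and a choice of slopes at finitely many points.

**Lemma 4 (compactness).** Let $C\subseteq\mathbb R^n$. If $f|_S$ has an extension with norm $\le M$ for all finite $S\subseteq C$, then $f$ has an extension with norm $\le M$.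

*Proof.* If $C=\emptyset$ or $C$ is one point, this is trivial. By fact 4 of Section 2 we may replace $\mathbb R^n$ by the affine hull of $C$, so assume the hull is $\mathbb R^d$ with $d\ge1$. Let $T=\{e_0,\dots,e_d\}\subseteq C$ be affinely independent. For finite $S$ with $T\subseteq S\subseteq C$ let $\mathcal F_S$ be the set of convex $F$ on $\mathbb R^d$ with $\mathrm{Lip}(\nabla F)\le M$ and $F=f$ on $S$. By hypothesis $\mathcal F_S\ne\emptyset$.

First, $\mathcal F_T$ is compact for locally uniform convergence of $F$ and $\nabla F$. By Taylor, every $F\in\mathcal F_T$ satisfies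
$$\bigl|f(e_i)-f(e_0)-\langle\nabla F(e_0),e_i-e_0\rangle\bigr|\le\tfrac M2|e_i-e_0|^2\qquad(1\le i\le d).$$
This bounds the inner products of $\nabla F(e_0)$ with the basis $e_1-e_0,\dots,e_d-e_0$, hence bounds $|\nabla F(e_0)|$ uniformly over $\mathcal F_T$. Since the gradients are $M$-Lipschitz and $F(e_0)=f(e_0)$, both $F$ and $\nabla F$ are uniformly bounded and equicontinuous on bounded sets. By Arzelà–Ascoli every sequence in $\mathcal F_T$ has a subsequence for which $F$ and $\nabla F$ converge locally uniformly, and the limit is again convex with $M$-Lipschitz gradient and equals $f$ on $T$. This topology is metrizable, so $\mathcal F_T$ is compact.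

Each $\mathcal F_S$ is a closed subset of $\mathcal F_T$, and $\mathcal F_S\cap\mathcal F_{S'}=\mathcal F_{S\cup S'}\neq\emptyset$, so the family has the finite intersection property. Any $F\in\bigcap_S\mathcal F_S$ satisfies $F(x)=f(x)$ for all $x\in C$, since $x\in T\cup\{x\}$. $\square$

This is the last assertion of Theorem C. Now let $C\subseteq\mathbb R$ satisfy the five-point hypothesis. Scale to $M=1$.

**Step 1: reduction and notation.** The purpose is to turn the problem into a choice of numbers. By Lemma 4 it suffices to extend $f|_E$ with norm $\le8$ for each finite $E=\{x_1<\dots<x_N\}\subseteq C$ with $N\ge2$ (smaller $E$ are trivial). Put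
$$d_i=2(x_{i+1}-x_i),\qquad s_i=\frac{f(x_{i+1})-f(x_i)}{x_{i+1}-x_i}\qquad(1\le i\le N-1),$$
$\kappa_i=s_i-s_{i-1}$ for $2\le i\le N-1$, and $\kappa_1=\kappa_N=+\infty$. The hypothesis on three-point sets gives $\kappa_i\ge0$, because a convex function has nondecreasing secant slopes.

Suppose we want slope $g_i$ at $x_i$. Write $\alpha_i=s_i-g_i$ and $\beta_i=g_{i+1}-s_i$ for the amounts by which the secant slope over $[x_i,x_{i+1}]$ exceeds the left slope and falls short of the right slope. Then
$$f(x_{i+1})-f(x_i)-g_i(x_{i+1}-x_i)=\tfrac12d_i\alpha_i,\qquad f(x_i)-f(x_{i+1})-g_{i+1}(x_i-x_{i+1})=\tfrac12d_i\beta_i, \tag{5.1}$$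
and $g_{i+1}-g_i=\alpha_i+\beta_i$. So the jet condition (4.2) for the pair $x_i,x_{i+1}$ with constant $L$ reads
$$(\alpha_i+\beta_i)^2\le L\,d_i\min(\alpha_i,\beta_i), \tag{5.2}$$
and the two descriptions of $g_i$ are consistent exactly when $\alpha_i+\beta_{i-1}=\kappa_i$ for $2\le i\le N-1$. We must split each $\kappa_i$ into two parts so that (5.2) holds with $L=8$.

**Step 2: upper bounds for the parts.** These are what (5.2) with $L=1$ can be expected to allow, seen from neighbouring data only. For $1\le i\le N-1$ put
$$U_i=\min\bigl(d_i,\sqrt{d_i\kappa_{i+1}},\kappa_i\bigr),\qquad V_i=\min\bigl(d_i,\sqrt{d_i\kappa_i},\kappa_{i+1}\bigr).$$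
Both are finite, being at most $d_i$.

*Claim 1.* $U_i^2\le d_iV_i$ and $V_i^2\le d_iU_i$. For the first we compare $U_i^2$ with the three terms of $d_iV_i$: $U_i^2\le d_i\cdot d_i$; $U_i^2\le d_i\kappa_{i+1}$; and $U_i^2=U_i^{3/2}U_i^{1/2}\le d_i^{3/2}\kappa_i^{1/2}=d_i\sqrt{d_i\kappa_i}$. (Comparisons with $+\infty$ are trivial.) The second is the same with $\kappa_i$ and $\kappa_{i+1}$ exchanged.

**Step 3: the five-point hypothesis gives enough room.** We need to know that the bounds $U_i$ and $V_{i-1}$ leave room for all of $\kappa_i$.

*Claim 2.* $\kappa_i\le U_i+V_{i-1}$ for $2\le i\le N-1$.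

Let $F$ be an extension with norm $\le1$ of the restriction of $f$ to $E\cap\{x_{i-2},\dots,x_{i+2}\}$ (only indices in $1,\dots,N$ are used); this set has at most five points. Put $\alpha=s_i-F'(x_i)$ and $\beta=F'(x_i)-s_{i-1}$. By convexity both are $\ge0$, and $\alpha+\beta=\kappa_i$. Put $\beta'=F'(x_{i+1})-s_i\ge0$. If $i+1\le N-1$, then $F'(x_{i+1})\le s_{i+1}$, because $x_{i+2}$ is among our points, so $\beta'\le\kappa_{i+1}$; if $i+1=N$ this is trivial. Lemma 2 with $L=1$ for $x_i,x_{i+1}$ in both orders is (5.2):
$$(\alpha+\beta')^2\le d_i\min(\alpha,\beta').$$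
Hence $\alpha^2\le d_i\alpha$, so $\alpha\le d_i$; and $\alpha^2\le d_i\beta'\le d_i\kappa_{i+1}$. Together with $\alpha\le\kappa_i$ this gives $\alpha\le U_i$.

On the other side put $\alpha'=s_{i-1}-F'(x_{i-1})\ge0$. If $i-1\ge2$, then $F'(x_{i-1})\ge s_{i-2}$, because $x_{i-2}$ is among our points, so $\alpha'\le\kappa_{i-1}$; if $i-1=1$ this is trivial. Lemma 2 for $x_{i-1},x_i$ gives $(\alpha'+\beta)^2\le d_{i-1}\min(\alpha',\beta)$. Hence $\beta\le d_{i-1}$ and $\beta^2\le d_{i-1}\alpha'\le d_{i-1}\kappa_{i-1}$, and $\beta\le\kappa_i$. So $\beta\le V_{i-1}$. Adding, $\kappa_i=\alpha+\beta\le U_i+V_{i-1}$.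

**Step 4: choosing the slopes.** We split $\kappa_i$ in proportion to the bounds. For $2\le i\le N-1$ with $\kappa_i>0$ let
$$\alpha_i=\frac{\kappa_iU_i}{U_i+V_{i-1}},\qquad\beta_{i-1}=\frac{\kappa_iV_{i-1}}{U_i+V_{i-1}},$$
where the denominator is positive by Claim 2; if $\kappa_i=0$ let both be $0$. At the ends let $\alpha_1=U_1$, $\beta_{N-1}=V_{N-1}$. I claim
$$\tfrac12U_i\le\alpha_i\le U_i,\qquad\tfrac12V_i\le\beta_i\le V_i\qquad(1\le i\le N-1). \tag{5.3}$$
At the ends this is clear. If $\kappa_i>0$, the factor $\kappa_i/(U_i+V_{i-1})$ is $\le1$ by Claim 2, and is $\ge\frac12$ because $U_i\le\kappa_i$ and $V_{i-1}\le\kappa_i$ by definition. If $\kappa_i=0$, then $U_i=V_{i-1}=0$.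

Let $g_i=s_i-\alpha_i$ for $i\le N-1$ and $g_N=s_{N-1}+\beta_{N-1}$. Since $\alpha_i+\beta_{i-1}=\kappa_i=s_i-s_{i-1}$ for $2\le i\le N-1$, we also have $g_i=s_{i-1}+\beta_{i-1}$ for $2\le i\le N$. So $g_{i+1}-g_i=\alpha_i+\beta_i$ for all $i\le N-1$.

**Step 5: the pairwise inequality and gluing.** By (5.3), Claim 1 and (5.3) again,
$$(\alpha_i+\beta_i)^2\le4\max(U_i,V_i)^2\le4d_i\min(U_i,V_i)\le8d_i\min(\alpha_i,\beta_i).$$
This is (5.2) with $L=8$, that is, by (5.1), the hypothesis of Lemma 3 for the two points $x_i,x_{i+1}$. So on each $[x_i,x_{i+1}]$ there is a convex function with $8$-Lipschitz derivative, with values $f(x_i),f(x_{i+1})$ and derivatives $g_i,g_{i+1}$ at the endpoints. Glue these, and continue affinely with slopes $g_1$ and $g_N$ outside $[x_1,x_N]$. The result is $C^1$; its derivative is continuous and, on each piece, nondecreasing and $8$-Lipschitz, hence nondecreasing and $8$-Lipschitz on $\mathbb R$. It equals $f$ on $E$. This proves Theorem B. $\blacksquare$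

## 6. Transverse slopes and the budget of a gap

A sensible person now tries to run the same argument in the plane. Look at where locality entered. On the line, the derivative at $x_i$ is trapped between $s_{i-1}$ and $s_i$, two numbers read off from adjacent data. The trap does not depend on what happens far away, so an awkward choice at $x_i$ does no harm at $x_{i+10}$.

Put points on the $x$-axis of $\mathbb R^2$. Their data may trap $\partial_xF$, but no trap for $\partial_yF$ is available. What remains is a bound on *differences*. For points $a=(s,0)$, $b=(t,0)$ and $F$ with $\mathrm{Lip}(\nabla F)\le L$, Lemma 2 gives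
$$|\partial_yF(b)-\partial_yF(a)|^2\le2L\cdot\bigl[F(b)-F(a)-\partial_xF(a)(t-s)\bigr]-|\partial_xF(b)-\partial_xF(a)|^2 . \tag{6.1}$$
If the data on the axis pin $\partial_xF$, the right side is known. It is a *budget* for how far the transverse slope may turn between $a$ and $b$. Budgets along a chain of points add up, and a demand placed on $\partial_yF$ at the two ends of the chain has to be met by the sum. That is where the line argument stops, and where a counterexample may live: a sum can depend on all its terms.

But a sum is not enough. For a failure against $k$-point tests with $k$ large, we need that deleting any one link of the chain makes the demand cheap. Let us test this on a model. On the $x$-axis put segments of length $\lambda$, made rigid by three data points each (Lemma 1), separated by $m+1$ gaps of length $\delta$. Let the data be $\varphi(x)$, where $\varphi$ is convex, zero on the first segment, with $\varphi''=1$ on the gaps and $\varphi''=0$ on the segments. By Lemma 1, $\nabla F$ is constant on each segment, and $\partial_xF=\varphi'$ there.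

Across one gap, $\varphi'$ jumps by $\delta$ and the slack is $\frac12\delta^2$. By (6.1),
$$(\text{turn across one gap})^2\le L\delta^2-\delta^2=(L-1)\delta^2 . \tag{6.2}$$
If the three data points of the segment between two neighbouring gaps are deleted, the two gaps merge into one gap of length $2\delta+\lambda$. The jump of $\varphi'$ is $2\delta$, and the slack is $\delta\bigl(2\delta+\lambda-\frac\delta2\bigr)+\frac{\delta^2}2=\delta(2\delta+\lambda)$. So
$$(\text{turn across the merged gap})^2\le2L\delta(2\delta+\lambda)-4\delta^2 . \tag{6.3}$$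

**Attempt with $\lambda=\delta$.** Suppose (as a thought experiment, with these slopes part of the data) that we demand $\partial_yF=0$ on the first segment and $\partial_yF=\tau>0$ on the last. Suppose the demand can be met with norm $\le3$ after deleting one interior segment. Then (6.2) and (6.3) with $L=3$ bound the turn of each of the $m-1$ untouched gaps by $\sqrt2\,\delta$ and that of the merged gap by $\sqrt{18-4}\,\delta=\sqrt{14}\,\delta$. Hence $\tau\le\bigl((m-1)\sqrt2+\sqrt{14}\bigr)\delta\le(m+1)\sqrt{14}\,\delta$. Now take $\rho=\tau/((m+1)\delta)\le\sqrt{14}$ and the function $\varphi(x+\rho y)$. It equals $\varphi$ on the axis, and its transverse slope is $\rho\varphi'$, which is $0$ on the first segment and $\rho(m+1)\delta=\tau$ on the last. Its norm is at most $1+\rho^2\le15$. So the full chain also extends, with a norm larger by a factor $5$ at most. For every $m$ and $\delta$, this attempt fails to beat $A=5$: deleting one link increases the budget of that link only by a bounded factor.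

**The way out.** Formula (6.3) contains the term $2L\delta\lambda$, and we have wasted it. Take $\delta=\varepsilon$ small and $\lambda=1-\varepsilon$. Then a single gap has budget $\sqrt{L-1}\,\varepsilon$, while (6.3) for the merged gap, whose length is $1+\varepsilon$, reads
$$(\text{turn})^2\le2L\varepsilon(1+\varepsilon)-4\varepsilon^2,\qquad\text{which for }L=2\text{ is exactly }4\varepsilon .$$
So a merged gap may, as far as (6.1) can tell, turn the transverse slope by $2\sqrt\varepsilon$ at bounded cost. The intact chain has total budget $(m+1)\sqrt{L-1}\,\varepsilon$, and for fixed $m$ and $\varepsilon\to0$ this is far below $2\sqrt\varepsilon$ unless $L$ is huge. The demand to place at the ends is therefore $\tau=2\sqrt\varepsilon$. It remains to encode the demand by values of $f$ and to check that the merged gap really can deliver it.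

## 7. A chain of rigid segments in the plane

Fix an integer $m\ge1$ and $\varepsilon\in(0,\frac14]$. On the line put the gaps $J_j=[j,j+\varepsilon]$, $0\le j\le m$, and the segments
$$I_0=[-1,0],\qquad I_j=[j-1+\varepsilon,j]\ (1\le j\le m),\qquad I_{m+1}=[m+\varepsilon,R],\qquad R=m+1+\varepsilon .$$
From left to right they come in the order $I_0,J_0,I_1,J_1,\dots,I_m,J_m,I_{m+1}$. Let $g_j$ be the convex $C^{1,1}$ function on $\mathbb R$ with $g_j=0$ on $(-\infty,j]$ and $g_j''=1_{J_j}$ almost everywhere, so that
$$g_j(x)=\varepsilon\bigl(x-j-\tfrac\varepsilon2\bigr)\qquad\text{for }x\ge j+\varepsilon .$$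
Let $\varphi=\sum_{j=0}^mg_j$. It is affine on each $I_j$, zero on $(-\infty,0]$, and has slope $(m+1)\varepsilon$ on $[m+\varepsilon,\infty)$.

Let $C_{m,\varepsilon}\subset\mathbb R^2$ consist of the points $(x,0)$ with $x$ an endpoint or the midpoint of some $I_j$, $0\le j\le m+1$, together with the four points $(-1,\pm\varepsilon)$, $(R,\pm\varepsilon)$. It has $3(m+2)+4$ points. Define
$$f_{m,\varepsilon}(x,0)=\varphi(x),\qquad f_{m,\varepsilon}(-1,\pm\varepsilon)=0,\qquad f_{m,\varepsilon}(R,\pm\varepsilon)=\varphi(R)\pm2\varepsilon^{3/2}.$$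
The last values say that the difference quotient of $F$ in the $y$-direction is $0$ at $(-1,0)$ and $2\sqrt\varepsilon$ at $(R,0)$.

**Proposition 5.**

1. For $1\le i\le m$, the restriction of $f_{m,\varepsilon}$ to $C_{m,\varepsilon}\setminus(I_i\times\{0\})$ has an extension with norm $\le3$.
2. $f_{m,\varepsilon}$ has an extension with norm $\le1+\frac4{(m+1)^2\varepsilon}$.
3. Every extension of $f_{m,\varepsilon}$ has norm $\ge\frac2{(m+2)\sqrt\varepsilon}$.

*Proof of (1).* We build the function that turns the slope inside the merged gap $[i-1,i+\varepsilon]$. Replace the two bursts of curvature $g_{i-1},g_i$ by one that is spread evenly over the merged gap: let $\psi_i$ be the convex $C^{1,1}$ function with $\psi_i=0$ on $(-\infty,i-1]$ and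
$$\psi_i''=\frac{2\varepsilon}{1+\varepsilon}\,1_{[i-1,i+\varepsilon]}\quad\text{a.e.}$$
Its total slope is $2\varepsilon$, the same as that of $g_{i-1}+g_i$, and its curvature is centred at the midpoint $i-\frac12+\frac\varepsilon2$, as is that of $g_{i-1}+g_i$. So the two functions agree outside the merged gap: for $x\ge i+\varepsilon$,
$$\psi_i(x)=2\varepsilon\bigl(x-i+\tfrac12-\tfrac\varepsilon2\bigr)=\varepsilon\bigl(x-i+1-\tfrac\varepsilon2\bigr)+\varepsilon\bigl(x-i-\tfrac\varepsilon2\bigr)=g_{i-1}(x)+g_i(x),$$
and for $x\le i-1$ both are $0$. The density of curvature is now of order $\varepsilon$ instead of $1$, so we can afford to tilt the ridge steeply. With $\sigma=\varepsilon^{-1/2}$ put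
$$F_i(x,y)=\sum_{j\ne i-1,i}g_j(x)+\psi_i(x+\sigma y).$$

*Norm.* $F_i$ is convex. The sum has gradient with Lipschitz constant $\le1$, because the $J_j$ are disjoint. By fact 3 of Section 2 the ridge term has Lipschitz constant at most $\frac{2\varepsilon}{1+\varepsilon}(1+\sigma^2)=\frac{2\varepsilon}{1+\varepsilon}\cdot\frac{1+\varepsilon}{\varepsilon}=2$. So $\mathrm{Lip}(\nabla F_i)\le3$.

*Values on the axis.* If $x\in I_j$ with $j<i$, then $x\le i-1$; if $x\in I_j$ with $j>i$, then $x\ge i+\varepsilon$. In both cases $\psi_i(x)=g_{i-1}(x)+g_i(x)$, so $F_i(x,0)=\varphi(x)$.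

*Values at the four outer points.* Note $\sigma\varepsilon=\sqrt\varepsilon\le\frac12$. At the left end, $-1\pm\sigma\varepsilon\le0\le i-1$, so $\psi_i$ vanishes there, as do all $g_j(-1)$; hence $F_i(-1,\pm\varepsilon)=0$. At the right end, $R\pm\sigma\varepsilon\ge m+\frac12+\varepsilon\ge m+\varepsilon\ge i+\varepsilon$, and $\psi_i$ is affine with slope $2\varepsilon$ on $[i+\varepsilon,\infty)$; hence $F_i(R,\pm\varepsilon)=\varphi(R)\pm2\varepsilon\cdot\sigma\varepsilon=\varphi(R)\pm2\varepsilon^{3/2}$.

*Proof of (2).* An upper bound for the full chain is obtained by tilting all gaps equally. Let $\rho=\frac2{(m+1)\sqrt\varepsilon}$ and $E(x,y)=\varphi(x+\rho y)$. By fact 3, $E$ is convex with $\mathrm{Lip}(\nabla E)\le1+\rho^2=1+\frac4{(m+1)^2\varepsilon}$, and $E(x,0)=\varphi(x)$. We have $\rho\varepsilon=\frac{2\sqrt\varepsilon}{m+1}\le\frac12$. So $-1\pm\rho\varepsilon\le0$ and $E(-1,\pm\varepsilon)=0$. Also $R\pm\rho\varepsilon\ge m+\varepsilon$, where $\varphi$ has slope $(m+1)\varepsilon$, so $E(R,\pm\varepsilon)=\varphi(R)\pm(m+1)\varepsilon\cdot\rho\varepsilon=\varphi(R)\pm2\varepsilon^{3/2}$.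

*Proof of (3).* We compare the demand at the ends with what the $m+1$ gaps can deliver. Let $F$ be an extension with $\mathrm{Lip}(\nabla F)\le L$. For $0\le j\le m+1$, $F$ agrees with an affine function at both endpoints and at the midpoint of $I_j\times\{0\}$, so by Lemma 1 $\nabla F$ is constant on that segment. Between $I_j$ and $I_{j+1}$ lies the gap $J_j$ of length $\varepsilon$, across which $\nabla F$ changes by at most $L\varepsilon$. (This is cruder than (6.2) and simpler; it suffices.) Hence
$$|\nabla F(-1,0)-\nabla F(R,0)|\le(m+1)L\varepsilon .$$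
Taylor at $(x,0)$ with increments $(0,\pm\varepsilon)$, subtracted, gives
$$|F(x,\varepsilon)-F(x,-\varepsilon)-2\varepsilon\,\partial_yF(x,0)|\le L\varepsilon^2 .$$
At $x=-1$ the difference of values is $0$, at $x=R$ it is $4\varepsilon^{3/2}$. Dividing by $2\varepsilon$,
$$|\partial_yF(-1,0)|\le\tfrac{L\varepsilon}2,\qquad|\partial_yF(R,0)-2\sqrt\varepsilon|\le\tfrac{L\varepsilon}2 .$$
Combining, $2\sqrt\varepsilon\le L\varepsilon+(m+1)L\varepsilon=(m+2)L\varepsilon$, that is, $L\ge\frac2{(m+2)\sqrt\varepsilon}$. $\square$

## 8. Theorem A by the pigeonhole principle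

**Step 1: $n=2$.** Given $k\ge1$ and $A<\infty$, we want more deletable segments than a $k$-point set can hit. Take $m=k+1$ and choose $\varepsilon\in(0,\frac14]$ so small that
$$\frac2{(k+3)\sqrt\varepsilon}>3A .$$
Let $C=C_{m,\varepsilon}$ and $f=f_{m,\varepsilon}$. Then $\#C=3(k+3)+4=3k+13$. If $S\subseteq C$ and $\#S\le k$, then $S$ misses at least one of the $k+1$ disjoint sets $I_i\times\{0\}$, $1\le i\le k+1$. For such an $i$, $S\subseteq C\setminus(I_i\times\{0\})$, and Proposition 5(1) gives an extension of $f|_S$ with norm $\le3$. By Proposition 5(3), every extension of $f$ has norm at least $\frac2{(m+2)\sqrt\varepsilon}=\frac2{(k+3)\sqrt\varepsilon}>3A$.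

**Step 2: $n\ge3$.** Here we only need to add idle coordinates. Use $C\times\{0\}\subset\mathbb R^2\times\mathbb R^{n-2}$ with the same values. By fact 4 of Section 2, extensions pass from $\mathbb R^2$ to $\mathbb R^n$ and back without increase of norm. $\blacksquare$

To contradict the principle for a prescribed $M>0$, multiply $f$ by $M/3$: all restrictions to at most $k$ points extend with norm $\le M$, and $f$ has no extension with norm $\le AM$. So for no $n\ge2$ do constants $k(n),A(n)$ exist.

## 9. Theorem C: clusters on a paraboloid

We now want one compact set that defeats all $k$ and all $A$ at once. The natural plan is to place shrunken copies of chains with growing $m$ at points converging to $0$. Two things must be arranged. First, a $k$-point set $S$ can contain a whole short chain, so the chain must have an extension of norm at most $\omega(k)$ even when it is complete; this is what Proposition 5(2) is for. Second, the copies must not interfere. For $p,q$ in different copies, condition (4.2) needs positive slack, and if the copies were simply put down on the plane, the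 slack would be made of the small data of the copies and have no reason to be positive. So we put the copies on the tangent planes of the paraboloid $\frac12|x|^2$, whose slack between two points at distance $D$ is $\frac12D^2$, and we make the copies so small that they cannot use this up.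

The last assertion of Theorem C is Lemma 4. As in Section 8, Step 2, it suffices to construct $C$ and $f$ for $n=2$. We may assume $\omega\ge3$: in general, apply the result to $3\omega/\omega(1)$, which is $\ge3$, nondecreasing and unbounded, and multiply the resulting $f$ by $\omega(1)/3$.

**Step 1: tuning the chains.** We want chain number $l$ to require norm $\ge l$ but not much more than $l^2$. For each $l\ge1$ choose $m_l\ge2$ with $\omega(m_l)\ge1+3l^2$, and set
$$\varepsilon_l=\frac4{l^2(m_l+2)^2}\le\frac14,\qquad K_l=C_{m_l,\varepsilon_l},\qquad f_l=f_{m_l,\varepsilon_l}.$$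
Proposition 5 gives the following.

- (a) For each $1\le i\le m_l$, $F_i$ extends the restriction of $f_l$ to $K_l\setminus(I_i\times\{0\})$, with norm $\le3$.
- (b) $E$ extends $f_l$ with norm $\le1+\frac4{(m_l+1)^2\varepsilon_l}=1+l^2\frac{(m_l+2)^2}{(m_l+1)^2}\le1+3l^2$, since $m_l\ge2$ makes the last quotient at most $\frac{16}9$.
- (c) Every extension of $f_l$ has norm $\ge\frac2{(m_l+2)\sqrt{\varepsilon_l}}=l$.

**Step 2: placing the copies.** Put $z_l=(2^{-l},0)$, $z_\infty=0$, $D_l=2^{-l-1}$, $D_\infty=0$, $\eta=\frac1{20}$. For distinct $l,l'\in\mathbb N\cup\{\infty\}$ the distance $D=|z_l-z_{l'}|$ satisfies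
$$D\ge\max(D_l,D_{l'}) :$$
if $l<l'$, then $D\ge2^{-l}-2^{-l-1}=D_l\ge D_{l'}$. For $l<\infty$ choose $r_l>0$ so small that
$$r_l\max_{K_l}|w|\le\eta D_l,\qquad r_l^2\max_{K_l}|f_l|\le\eta D_l^2,\qquad r_l\max_{K_l}|\nabla H|\le\eta D_l \tag{9.1}$$
for each of the finitely many functions $H\in\{F_1,\dots,F_{m_l},E\}$ belonging to $K_l$. Let $C_l=z_l+r_lK_l$, $C_\infty=\{0\}$, $C=\bigcup_{l\le\infty}C_l$. Points of $C_l$ lie within $\eta D_l$ of $z_l$, so points of $C_l$ and $C_{l'}$ have distance at least $(1-2\eta)D>0$, and the $C_l$ are disjoint. Each $C_l$ with $l<\infty$ is finite, and the $C_l$ shrink to $0\in C$, so $C$ is compact. Define $f(0)=0$ and, for $p\in C_l$, $l<\infty$,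
$$f(p)=\langle z_l,p\rangle-\tfrac12|z_l|^2+u_l(p),\qquad u_l(p)=r_l^2f_l\Bigl(\frac{p-z_l}{r_l}\Bigr),$$
and put $u_\infty=0$; then the formula also holds for $p=0$, $l=\infty$.

**Step 3: jets on a finite subset.** Let $S\subseteq C$, $\#S=k\ge1$, and $L=\omega(k)\ge3$. We choose a gradient at each point of $S$, borrowing it from the right model function. For each finite $l$ with $S\cap C_l\neq\emptyset$:

- if $m_l>k$, then $S\cap C_l$ has at most $k<m_l$ points and misses the image of some $I_i\times\{0\}$, $1\le i\le m_l$; let $H_l=F_i$ for such an $i$;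
- if $m_l\le k$, let $H_l=E$.

For $p\in S\cap C_l$ put $G(p)=z_l+v(p)$ with $v(p)=r_l\nabla H_l\bigl(\frac{p-z_l}{r_l}\bigr)$. If $0\in S$, put $G(0)=0$ and $v(0)=0$. We check (4.2) with this $L$ for all pairs in $S$; Lemma 3 then gives an extension of $f|_S$ with norm $\le\omega(k)$.

**Step 4: two points in the same copy.** Let $p,q\in S\cap C_l$, $p\ne q$ (so $l<\infty$), and write $p=z_l+r_lw$, $q=z_l+r_lw'$. The affine part of $f$ has gradient $z_l$ and cancels. On the points of $K_l$ concerned, $f_l=H_l$. So
$$f(p)-f(q)-\langle G(q),p-q\rangle=r_l^2\bigl[H_l(w)-H_l(w')-\langle\nabla H_l(w'),w-w'\rangle\bigr].$$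
By Lemma 2 this is at least $\frac{r_l^2}{2L'}|\nabla H_l(w)-\nabla H_l(w')|^2=\frac1{2L'}|G(p)-G(q)|^2$, where $L'=3\le L$ if $m_l>k$, and $L'=1+3l^2\le\omega(m_l)\le\omega(k)=L$ if $m_l\le k$. In both cases (4.2) holds.

**Step 5: two points in different copies.** Let $p\in S\cap C_l$, $q\in S\cap C_{l'}$, $l\ne l'$, $D=|z_l-z_{l'}|$. We verify that the paraboloid pays for everything. Inserting the definitions, the terms $\langle z_{l'},q\rangle$ cancel and
$$f(p)-f(q)-\langle G(q),p-q\rangle=\langle z_l-z_{l'},p\rangle-\tfrac12|z_l|^2+\tfrac12|z_{l'}|^2+u_l(p)-u_{l'}(q)-\langle v(q),p-q\rangle .$$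
Write $p=z_l+(p-z_l)$ and use $\langle z_l-z_{l'},z_l\rangle-\frac12|z_l|^2+\frac12|z_{l'}|^2=\frac12D^2$. The right side becomes
$$\tfrac12D^2+\langle z_l-z_{l'},p-z_l\rangle+u_l(p)-u_{l'}(q)-\langle v(q),p-q\rangle .$$
By (9.1) and $D\ge\max(D_l,D_{l'})$ we have $|p-z_l|\le\eta D$, $|q-z_{l'}|\le\eta D$, $|u_l(p)|,|u_{l'}(q)|\le\eta D^2$, $|v(p)|,|v(q)|\le\eta D$, and therefore $|p-q|\le(1+2\eta)D\le2D$. So the slack is at least
$$\bigl(\tfrac12-\eta-2\eta-2\eta\bigr)D^2=\bigl(\tfrac12-5\eta\bigr)D^2=\tfrac14D^2 .$$
On the other hand $|G(p)-G(q)|\le(1+2\eta)D=1.1\,D$, so, as $L\ge3$,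
$$\frac1{2L}|G(p)-G(q)|^2\le\frac{1.21}6D^2<\frac14D^2 .$$
So (4.2) holds for all pairs, and $f|_S$ has an extension with norm $\le\omega(\#S)$.

**Step 6: $f$ itself has no extension.** Here we zoom in on each copy. Suppose $F$ is an extension of $f$ with norm $\le L$. For each finite $l$ the function
$$w\mapsto r_l^{-2}\Bigl[F(z_l+r_lw)-\langle z_l,z_l+r_lw\rangle+\tfrac12|z_l|^2\Bigr]$$
is convex, has gradient with Lipschitz constant $\le L$ by fact 2 of Section 2, and equals $f_l$ on $K_l$ by the definition of $f$. By (c), $L\ge l$. This holds for every $l$, which is impossible. $\blacksquare$
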